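# The homology of the $B_\infty$-operad is the Gerstenhaber operad

## 1. Operations with two inputs

Throughout, $k$ is a commutative ring, gradings are homological (differentials have degree $-1$), Koszul signs are in force, and $H$ or $H_\bullet$ denotes homology. The symbol $s$ raises degree by $1$, and $V[1]=sV$.

A $B_\infty$-algebra is a way of multiplying *words*. For a graded module $L$ let $T^c(L)=\bigoplus_{n\ge0}L^{\otimes n}$. We write $a_1\cdots a_n$ for $a_1\otimes\cdots\otimes a_n$ and call it a word of length $n$; the empty word is $1$. Juxtaposition always means "word", never a product. The coproduct is deconcatenation: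
$$\Delta(a_1\cdots a_n)=\sum_{i=0}^n a_1\cdots a_i\otimes a_{i+1}\cdots a_n .$$
Recall that $T^c(L)$ is cofree among conilpotent coalgebras: a coderivation $D$ of $T^c(L)$ with $D(1)=0$, and a coalgebra morphism into $T^c(L)$ that respects the unit, are determined by their components of length one, and these components are arbitrary. Concretely, a coderivation of degree $-1$ with components $D_n:L^{\otimes n}\to L$ is
$$D(a_1\cdots a_m)=\sum_{i,n}(-1)^{|a_1|+\dots+|a_i|}\,a_1\cdots a_i\,D_n(a_{i+1},\dots,a_{i+n})\,a_{i+n+1}\cdots a_m, \tag{1}$$
and a coalgebra morphism $*:T^c(L)\otimes T^c(L)\to T^c(L)$ with components $M_{k,l}:L^{\otimes k}\otimes L^{\otimes l}\to L$ is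
$$(a_1\cdots a_k)*(b_1\cdots b_l)=\sum\pm M_{k_1,l_1}(\dots;\dots)\,M_{k_2,l_2}(\dots;\dots)\cdots M_{k_r,l_r}(\dots;\dots). \tag{2}$$
The sum in (2) runs over all ways to cut both words into $r$ consecutive pieces of lengths $k_i$ and $l_i$, with $(k_i,l_i)\ne(0,0)$. The sign is the Koszul sign.

**Definition ($B_\infty$-algebra, after Getzler–Jones).** A $B_\infty$-structure on $V$ is a dg bialgebra structure on $T^c(\Phi)$, $\Phi=V[1]$, with the deconcatenation coproduct and unit $1$. The data are a coderivation $D$ with $D^2=0$, and a product $*$ that is a coalgebra morphism, such that $*$ is associative with unit $1$ and $D$ is a derivation of $*$.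

The unit condition says exactly that $M_{1,0}=M_{0,1}=\mathrm{id}$ and that $M_{k,0}=M_{0,l}=0$ otherwise. So the data are maps $D_n$ ($n\ge1$) of degree $-1$ and $M_{k,l}$ ($k,l\ge1$) of degree $0$ on $\Phi$. Read on $V$, they become $m_n$ of degree $n-2$ (an $A_\infty$-structure) and $m_{k,l}$ of degree $k+l-1$.

Two examples. If all $M_{k,l}$ with $k,l\ge1$ vanish, (2) is the shuffle product. If moreover $D_n=0$ for $n\ge2$, then $D$ applies $D_1$ to one letter at a time and is a derivation of the shuffle product, so every complex is a $B_\infty$-algebra in a trivial way. A serious example is the Hochschild complex $C^\bullet(A,A)$ of an associative algebra: $m_1$ is the Hochschild differential, $m_2$ the cup product, $m_{1,l}(x;x_1,\dots,x_l)=x\{x_1,\dots,x_l\}$ are the braces, and all other operations vanish.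

Now treat the operations as universal symbols. Let $Q$ be the dg operad whose algebras are the complexes $(\Phi,D_1)$ with this structure. As a graded operad it is generated by $D_n$ ($n\ge2$, degree $-1$) and $M_{k,l}$ ($k,l\ge1$, degree $0$), and its only relations say that $*$ is associative. Its differential $\partial$ is dictated by $D^2=0$ and by the derivation property. Write
$$\nu=D_2,\qquad M=M_{1,1}.$$

*Remark (the differential is consistent).* Let $D'=\sum_{n\ge2}D_n$ be the generic coderivation and $\mu_*$ the generic product. The prescriptions are $\partial D'=-D'D'$ and $\partial\mu_*=-[D',\mu_*]$, where $[D',\mu_*]=D'\mu_*-\mu_*(D'\otimes1+1\otimes D')$. Then $\partial^2D'=-(\partial D')D'+D'\,\partial D'=0$ and $\partial^2\mu_*=[D'D',\mu_*]-[D',[D',\mu_*]]=0$. Further, $\partial$ sends the associator $\mathrm{as}=\mu_*(\mu_*\otimes1)-\mu_*(1\otimes\mu_*)$ to $-[D',\mathrm{as}]$. This lies in the ideal generated by the length-one components of $\mathrm{as}$, since the longer components of a difference of two coalgebra morphisms $f-g$ are sums of terms containing a factor $f_1-g_1$, where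 $f_1,g_1$ are the length-one components.

What are the operations with two inputs, up to homotopy? Take two letters $w_1,w_2$ of degree $0$ with $D_1w_i=0$. Associativity involves three nonempty words, so it imposes nothing yet, and $Q(2)$ is free on
$$M(w_1,w_2),\ M(w_2,w_1)\ \text{ in degree }0,\qquad \nu(w_1,w_2),\ \nu(w_2,w_1)\ \text{ in degree }-1 .$$

**Proposition 1.** $H_{-1}(Q(2))$ is free of rank one on the class of $\nu$, with $[\nu(w_2,w_1)]=-[\nu(w_1,w_2)]$. $H_0(Q(2))$ is free of rank one on $M(w_1,w_2)-M(w_2,w_1)$. All other homology of $Q(2)$ vanishes.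

*Proof.* By (2), $w_1*w_2=w_1w_2+w_2w_1+M(w_1,w_2)$. Since $D$ is a derivation of $*$ and kills $w_1,w_2$, we get $D(w_1*w_2)=0$. By (1), the length-one component of this equation is
$$\nu(w_1,w_2)+\nu(w_2,w_1)+D_1M(w_1,w_2)=0 .$$
Exchanging $w_1$ and $w_2$, also $D_1M(w_2,w_1)=-\nu(w_1,w_2)-\nu(w_2,w_1)$. The length-one component of $D^2(w_1w_2)=0$ is $D_1\nu(w_1,w_2)=0$. So the differential sends both degree-$0$ generators to $-(\nu(w_1,w_2)+\nu(w_2,w_1))$, and kernel and cokernel are as stated. $\square$

Undo the shift. There is one class $[m_2]$ of degree $0$, a commutative product, and one class of degree $1$, the antisymmetrization of $m_{1,1}$, which is a bracket. These are the two generating operations of a Gerstenhaber algebra.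

**Definition (the operad $e_2$).** The operad $e_2$ governs Gerstenhaber algebras. It is generated by a graded commutative associative product $\mu$ of degree $0$ and a Lie bracket $\lambda$ of degree $1$, subject to the Leibniz rule. Over a general $k$ it means the operad with this presentation.

So $H_\bullet(B_\infty(2))\cong e_2(2)$. The question, posed in Alexander A. Voronov, "Homotopy Gerstenhaber algebras", arXiv:math/9908040 (1999), is whether this persists: *is $H_\bullet(B_\infty)\cong e_2$ as graded operads?* In plain words: are the operations of a Gerstenhaber algebra exactly the operations of a $B_\infty$-algebra that survive to homology?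

What changes with three inputs? First, relations appear. Comparing the length-one components of $(a*b)*c$ and $a*(b*c)$ for letters of degree $0$ gives
$$M(M(a,b),c)+M_{2,1}(a,b;c)+M_{2,1}(b,a;c)=M(a,M(b,c))+M_{1,2}(a;b,c)+M_{1,2}(a;c,b). \tag{3}$$
So homology cannot be read off from generators alone. Second, the complexes grow. In degree $0$, $Q(3)$ has $6+6$ generators $M_{1,2},M_{2,1}$ and $12$ composites $M\circ M$, with $6$ relations (3), each of which eliminates a different $M(M(\cdot,\cdot),\cdot)$; this gives rank $18$. In degree $-1$ there are $6$ operations $D_3$ and $24$ composites of one $\nu$ and one $M$; this gives rank $30$. In degree $-2$ there are $12$ composites $\nu\circ\nu$. The Euler characteristic $18-30+12$ is $0$, which says little. Direct linear algebra works in any one arity and gives no general statement. We need structure that holds in all arities at once.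

## 2. Suspension, multilinear parts, and the theorems

**Suspension.** For a dg operad $P$ put $(\mathfrak sP)(n)=\mathrm{Hom}((sk)^{\otimes n},sk)\otimes P(n)$. A $P$-structure on $V$ is the same as an $\mathfrak sP$-structure on $sV$. In arity $n$, $\mathfrak s$ shifts degree by $1-n$ and twists by the sign representation. It is an automorphism of the category of dg operads and commutes with homology. For example, a degree-$0$ commutative operation in arity $2$ becomes an antisymmetric one of degree $-1$, as in Proposition 1. By construction
$$Q=\mathfrak sB_\infty ,\qquad R:=\mathfrak se_2 ,$$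
and it suffices to compare $R$ with $H(Q)$. The point of suspending is that every $M_{k,l}$ gets degree $0$ and every $D_n$ degree $-1$.

**Multilinear parts.** For an operad $P$ with $P(0)=0$ and a graded module $W$, the free algebra is $P(W)=\bigoplus_n P(n)\otimes_{S_n}W^{\otimes n}$; here $W$ has zero differential, and the $n$-th summand has *weight* $n$. If $W=\bigoplus_{i=1}^nkw_i$ with all $w_i$ in degree $0$, everything built from $W$ is graded by multidegree in $\mathbb N^n$, and weight is total multidegree. For $S\subset[n]=\{1,\dots,n\}$ let $X_S$ be the part of $X$ of multidegree $1_S$, the indicator of $S$. Then $p\mapsto p(w_1,\dots,w_n)$ is an isomorphism of complexes $P(n)\cong P(W)_{[n]}$. So identities in $P(n)$ may be checked on letters $w_i$ of degree $0$, and computing $H(Q(n))$ means computing $H(\Phi)_{[n]}$ for $\Phi=Q(W)$.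

**The operad $R$ by generators and relations.** Put $\nu(sx,sy)=(-1)^{|x|}s\mu(x,y)$ and $\{sx,sy\}=(-1)^{|x|+1}s\lambda(x,y)$. Evaluate on $a_i=sx_i$ with $|x_i|=-1$, so that $|a_i|=0$:

- $\nu(a_1,a_2)=-s\mu(x_1,x_2)$ and $\{a_1,a_2\}=s\lambda(x_1,x_2)$;
- $\nu(\nu(a_1,a_2),a_3)=-s\mu(\mu(x_1,x_2),x_3)$ and $\nu(a_1,\nu(a_2,a_3))=s\mu(x_1,\mu(x_2,x_3))$;
- $\{a_1,\nu(a_2,a_3)\}=-s\lambda(x_1,\mu(x_2,x_3))$, $\ \nu(\{a_1,a_2\},a_3)=-s\mu(\lambda(x_1,x_2),x_3)$, $\ \nu(a_2,\{a_1,a_3\})=-s\mu(x_2,\lambda(x_1,x_3))$.

For these degrees commutativity reads $\mu(x_1,x_2)=-\mu(x_2,x_1)$. The Leibniz sign $(-1)^{(|x_1|+1)|x_2|}$ is $+1$. A degree-$1$ Lie bracket on $X$ is a Lie bracket on $sX$. Hence $R$ is generated by $\nu$ (degree $-1$) and $\{\,,\}$ (degree $0$) with the relations, on $a_i$ of degree $0$,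

- (R1) $\nu(a_1,a_2)=-\nu(a_2,a_1)$;
- (R2) $\nu(\nu(a_1,a_2),a_3)=-\nu(a_1,\nu(a_2,a_3))$;
- (R3) $\{\,,\}$ is antisymmetric and satisfies the Jacobi identity;
- (R4) $\{a_1,\nu(a_2,a_3)\}=\nu(\{a_1,a_2\},a_3)+\nu(a_2,\{a_1,a_3\})$.

**Theorem A.** For every commutative ring $k$ there is an isomorphism of graded operads $\varphi:e_2\to H_\bullet(B_\infty)$. Its suspension sends $\nu\mapsto[D_2]$ and $\{\,,\}\mapsto[M-M^{op}]$. That is, $\varphi$ sends $\mu$ to $[m_2]$ and $\lambda$ to the class of the antisymmetrization of $m_{1,1}$, up to the suspension signs. In particular $H_\bullet(B_\infty(n))$ is free of rank $n!$, with Poincaré polynomial $\prod_{j=1}^{n-1}(1+jt)$.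

**Theorem B.** Let $V$ be a bounded below graded free $k$-module and $F=B_\infty(V)$ the free $B_\infty$-algebra (zero differential on $V$). Then $T(sV)\to T^c(sF)$ is a quasi-isomorphism of dg bialgebras, where $sV$ is primitive in $T(sV)$, and $H(F)\cong H(\Omega T(sV))$ up to a shift of degree. Here $\Omega$ is the reduced cobar construction (defined in Section 4); precisely, $H(s^{-1}(sF))\cong H(\Omega T(sV))$.

**Corollary C.**

1. A morphism of dg operads $\tau:B_\infty\to e_2$ is a quasi-isomorphism if and only if it is an isomorphism on $H_\bullet$ in arity $2$. In particular Tamarkin's morphism is a quasi-isomorphism, so $B_\infty$ is formal over a field of characteristic $0$.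
2. If $P$ is a dg operad with $H_\bullet(P)\cong e_2$, then any morphism $B_\infty\to P$ inducing an isomorphism on $H_\bullet$ in arity $2$ is a quasi-isomorphism.
3. The isomorphism $e_2\cong H_\bullet(B_\infty)$ is unique up to the automorphisms $(\mu,\lambda)\mapsto(\alpha\mu,\beta\lambda)$, $\alpha,\beta\in k^\times$, of $e_2$.

The result of Tamarkin used in part 1 is: over a field of characteristic zero there is a morphism of dg operads $B_\infty\to e_2$ that is surjective on homology and induces an isomorphism $H_\bullet(B_\infty(2))\to e_2(2)$. Theorems A and B do not use it.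

## 3. The Gerstenhaber relations hold up to homotopy

**Proposition 2.** There is an operad morphism $\varphi:R\to H(Q)$ with $\nu\mapsto[D_2]$ and $\{\,,\}\mapsto[M-M^{op}]$.

*Proof.* The purpose is to check that $D_2$ and $M-M^{op}$ are cycles and satisfy (R1)–(R4) modulo boundaries. Let $\Phi=Q(W)$ with $n=3$ and $a_i=w_i$, so $D_1a_i=0$ and $|a_i|=0$. For $u,v\in\Phi$, (1) gives $D(uv)=\nu(u,v)+(D_1u)v+(-1)^{|u|}u\,D_1v$.

**$D_2$ is a cycle, and (R1).** Both were shown in the proof of Proposition 1.

**(R2).** We have $D(a_1a_2a_3)=D_3(a_1,a_2,a_3)+\nu(a_1,a_2)a_3+a_1\nu(a_2,a_3)$. Applying $D$ again and taking the length-one component,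
$$D_1D_3(a_1,a_2,a_3)+\nu(\nu(a_1,a_2),a_3)+\nu(a_1,\nu(a_2,a_3))=0 .$$

**The bracket is a cycle, and (R3).** For $u,v\in\Phi$, $u*v=uv+(-1)^{|u||v|}vu+M(u,v)$. In the graded commutator the length-two parts cancel:
$$\{u,v\}:=u*v-(-1)^{|u||v|}v*u=M(u,v)-(-1)^{|u||v|}M(v,u)\in\Phi .$$
A graded commutator of an associative product is a Lie bracket, so (R3) holds exactly. Since $D$ is a derivation of $*$ and $D|_\Phi=D_1$, the map $D_1$ is a derivation of $\{\,,\}$. So $M-M^{op}$ is a cycle of $Q$.

**(R4).** Apply the same idea to a letter and a two-letter word. By (2),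
$$a_1*(a_2a_3)=(a_1a_2a_3+a_2a_1a_3+a_2a_3a_1)+M(a_1,a_2)a_3+a_2M(a_1,a_3)+M_{1,2}(a_1;a_2,a_3).$$
The product $(a_2a_3)*a_1$ has the same length-three part, length-two part $M(a_2,a_1)a_3+a_2M(a_3,a_1)$, and length-one part $M_{2,1}(a_2,a_3;a_1)$. Hence
$$a_1*(a_2a_3)-(a_2a_3)*a_1=\{a_1,a_2\}a_3+a_2\{a_1,a_3\}+h,\qquad h\in\Phi .$$
Apply $D$. As $D(a_2a_3)=\nu(a_2,a_3)$ and $Da_1=0$, the left side becomes $\{a_1,\nu(a_2,a_3)\}$. On the right use $D_1\{a_1,a_i\}=0$. The result is
$$\{a_1,\nu(a_2,a_3)\}=\nu(\{a_1,a_2\},a_3)+\nu(a_2,\{a_1,a_3\})+D_1h ,$$
which is (R4) in homology. $\square$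

Constructing $\varphi$ was routine. The difficulty is the size of $H(Q(n))$.

## 4. Primitive elements, and the cobar complex that replaces them

Fix $W$ and let $\Phi=Q(W)$, $A=T^c(\Phi)$. The deconcatenation coproduct recovers $\Phi$ from $A$: a word of length $m\ge2$ has component "itself" in $\Phi\otimes\Phi^{\otimes(m-1)}$, so the primitive elements of $A$ are exactly $\Phi$. This suggests a plan: compute $H(A)$ as a Hopf algebra, then take primitives.

Suppose $H(A)$ turns out to be $T(W)$ with $W$ primitive. In arity two we can check this by hand. The part $A_{[2]}$ is spanned by $\Phi_{[2]}$ and the words $w_1w_2$, $w_2w_1$, with $D(w_1w_2)=\nu(w_1,w_2)$, $D(w_2w_1)=\nu(w_2,w_1)$ and $DM(w_1,w_2)=DM(w_2,w_1)=-\nu(w_1,w_2)-\nu(w_2,w_1)$. So degree $-1$ is killed. An element $\alpha M(w_1,w_2)+\beta M(w_2,w_1)+\gamma w_1w_2+\delta w_2w_1$ is a cycle iff $\gamma=\delta=\alpha+\beta$; the cycles are spanned by $w_1*w_2$ and $w_2*w_1$. Thus $H(A)_{[2]}=T(W)_{[2]}$.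

Now take primitives. The reduced coproduct of $\alpha w_1w_2+\beta w_2w_1$ in $T(W)$ is $(\alpha+\beta)(w_1\otimes w_2+w_2\otimes w_1)$, so the primitives have rank one, spanned by $[w_1,w_2]$. But $H(\Phi)_{[2]}$ has rank two by Proposition 1. The plan fails at a precise place: the missing class $\nu(w_1,w_2)$ is not a boundary in $\Phi$, but it is the boundary of the *non-primitive* element $w_1w_2$ of $A$. Taking primitives does not commute with homology.

The remedy is to remember the coproduct of the element that bounds. The cobar construction does this, and it is insensitive to quasi-isomorphisms under mild hypotheses.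

**Definition (reduced cobar construction).** For a coaugmented dg coalgebra $C$ with reduced coproduct $\bar\Delta c=\sum c'\otimes c''$ on $\bar C$, let $\Omega C=\bigoplus_{r\ge1}(s^{-1}\bar C)^{\otimes r}$, a non-unital dg algebra under concatenation. Write $[c_1|\cdots|c_r]=s^{-1}c_1\otimes\cdots\otimes s^{-1}c_r$ and call the $c_i$ blocks. The differential is the derivation $d=d_D+d_\Delta$ with
$$d[c]=-[Dc]-\sum(-1)^{|c'|}[c'|c''] . \tag{4}$$

One checks $d^2=0$ on $[c]$. The part $d_D^2$ vanishes as $D^2=0$. In $d_\Delta^2[c]$ the term $[c_1|c_2|c_3]$ arises from the two iterated coproducts with signs $(-1)^{|c_2|}$ and $-(-1)^{|c_2|}$. In $d_\Delta d_D+d_Dd_\Delta$ the coefficients of $[Dc'|c'']$ are $(-1)^{|c'|-1}$ and $(-1)^{|c'|}$, those of $[c'|Dc'']$ are $1$ and $-1$.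

*Example.* In $\Omega T(W)_{[2]}$ the basis is $[w_1w_2],[w_2w_1],[w_1|w_2],[w_2|w_1]$, and $d[w_1w_2]=d[w_2w_1]=-[w_1|w_2]-[w_2|w_1]$. The homology is free on $[w_1w_2-w_2w_1]$ and $[w_1|w_2]$: rank two, with the missing class restored.

The proof now has the shape
$$s^{-1}\Phi\ \xrightarrow{\ j\ }\ \Omega A\ \xleftarrow{\ \Omega(\iota)\ }\ \Omega T(W),$$
where $\iota:T(W)\to A$ is the algebra morphism for $*$ extending $W\subset A$ (studied in Section 6) and $j(s^{-1}x)=[x]$. Both arrows will be quasi-isomorphisms, and the right-hand side can be computed completely in multilinear degree. The following observation will be used twice.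

**Lemma 3.** Let $X=X^0\oplus X^1$ be a complex with $dX^1\subset X^1$ and with the component $\delta:X^0\to X^1$ of $d$ bijective. Then $H(X)=0$.

*Proof.* Identify $X/X^1$ with $X^0$, with induced differential $d_0$. The $X^1$-component of $d^2=0$ on $X^0$ is $\delta d_0+d\delta=0$. So the bijection $\delta$ anticommutes with the differentials and induces an isomorphism $H(X/X^1)\to H(X^1)$. It is the connecting homomorphism of $0\to X^1\to X\to X/X^1\to0$: lift a $d_0$-cycle $x$ to $x\in X^0$, then $dx=\delta x$. As the connecting map is an isomorphism, $H(X)=0$. $\square$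

Elements of $\Phi\subset A$ are primitive and $D|_\Phi=D_1$, so $j$ is the inclusion of a subcomplex, with differential $-s^{-1}D_1s$ on $s^{-1}\Phi$.

**Lemma 4.** $j:s^{-1}\Phi\to\Omega A$ is a quasi-isomorphism.

*Proof.* The idea is that the cobar complex of words contracts onto single letters. Filter $\Omega A$ by the total number $\ell$ of letters from $\Phi$ in all blocks. By (1) and (4), $d_\Delta$ and $D_1$ preserve $\ell$, while $D_m$ with $m\ge2$ lowers it. So the spans of elements with at most $\ell$ letters are subcomplexes. In each weight the filtration is finite, because each letter has weight at least $1$. The part $\ell=1$ is $s^{-1}\Phi$. It remains to see that for $\ell\ge2$ the $\ell$-th graded piece $X$, with differential coming from $d_\Delta$ and $D_1$, is acyclic.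

Let $X^1\subset X$ be the span of elements whose first block is a single letter and $X^0$ the span of those whose first block has at least two letters. A one-letter block is never split, and $D_1$ does not change lengths, so $X^1$ is a subcomplex. The component $X^0\to X^1$ inserts a bar after the first letter:
$$[x_1x_2\cdots x_p|\cdots]\longmapsto-(-1)^{|x_1|}[x_1|x_2\cdots x_p|\cdots].$$
It is bijective: the inverse merges the first two blocks, up to the same sign, and a second block exists in $X^1$ because $\ell\ge2$. Lemma 3 gives $H(X)=0$. $\square$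

## 5. The product on words is free

The left half of the zigzag is done. The right half needs $A\simeq T(W)$ in every arity. The first filtration to try on $A$ is by word length; its graded pieces are $\Phi^{\otimes m}$ with differential $D_1$. Over a field their homology is $H(\Phi)^{\otimes m}$, which involves the unknown itself, so this is circular. The way out is to look at $A$ from the side of the product: as an algebra under $*$, $A$ is *free*, with explicit generators.

Let $\mathcal M$ be the graded operad generated by the $M_{k,l}$, $k,l\ge1$, in degree $0$ with the associativity relations. An $\mathcal M$-algebra structure on $L$ is the same as a unital associative product $*$ on $T^c(L)$, with unit $1$, that is a coalgebra morphism. Put $T^{\ge2}(L)=\bigoplus_{m\ge2}L^{\otimes m}$.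

**Lemma 5.** Let $U=\bigoplus_{n\ge1}U_n$ be a graded $k$-module with positive weights and $L=\mathcal M(U)$ the free $\mathcal M$-algebra. Then $(T^c(L),*)$ is the free unital associative algebra on $U\oplus T^{\ge2}(L)$.

Arity two shows what is claimed. For $U=kw_1\oplus kw_2$ the multilinear part $T^c(L)_{[2]}$ has basis $w_1w_2$, $w_2w_1$, $M(w_1,w_2)$, $M(w_2,w_1)$. The claim is that $w_1w_2,w_2w_1,w_1*w_2,w_2*w_1$ is also a basis, which is clear from $w_1*w_2=w_1w_2+w_2w_1+M(w_1,w_2)$.

*Proof.* We build an $\mathcal M$-algebra $L'$ for which freeness holds by construction, and then show $L\cong L'$.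

**Step 1: the inductive construction of $L'$.** By induction on $n$ we construct modules $L'_m\supset U_m$ ($1\le m\le n$) and a unital associative product $*$ on the weight $\le n$ part $X_{\le n}$ of $T^c(L')$, defined whenever the total weight is $\le n$. We require that deconcatenation is multiplicative and that $X_{\le n}$ is the weight $\le n$ part of the free algebra on $U\oplus T^{\ge2}(L')$. For $n=0$, $X_0=k$.

Assume this for $n-1$. The weight $n$ part $C_n$ of $T^{\ge2}(L')$ involves only $L'_{<n}$, so it is already known. Let $C_m$ be the weight $m$ part of $T^{\ge2}(L')$, and put $Y_m=U_m\oplus C_m$ for $m\le n$, $\mathcal T=T\big(\bigoplus_{m\le n}Y_m\big)$ and $A_n=\mathcal T_n$. By induction $\mathcal T_m=X_m$ for $m<n$. We have to find a coproduct on $A_n$ making it the weight $n$ part of a tensor coalgebra.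

Define an algebra morphism $\Delta:\mathcal T\to\mathcal T\otimes\mathcal T$ on generators: the given $\Delta$ on $Y_m$ for $m<n$; primitive on $U_n$; deconcatenation on $C_n$, that is, $c\mapsto c\otimes1+1\otimes c+(\text{proper cuts})$, the proper cuts lying in $\bigoplus_{0<p<n}X_p\otimes X_{n-p}$. In weights $<n$ this $\Delta$ is the given coproduct, since both are multiplicative and agree on generators. The algebra morphisms $(\Delta\otimes1)\Delta$ and $(1\otimes\Delta)\Delta$ agree on generators, because deconcatenation is coassociative; hence $\Delta$ is coassociative. It is also counital. Let $\bar\Delta:A_n\to\bigoplus_{0<p<n}X_p\otimes X_{n-p}$ be the reduced coproduct.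

**Step 2: coassociative tensors come from $C_n$.** This step identifies the image of $\bar\Delta$. *Claim:* if $z\in\bigoplus_{0<p<n}X_p\otimes X_{n-p}$ satisfies $(\bar\Delta\otimes1)z=(1\otimes\bar\Delta)z$, then $z\in\bar\Delta(C_n)$; moreover $\bar\Delta|_{C_n}$ is injective.

Write $z=\sum_{p,q\ge1}z_{p,q}$ by word lengths, $z_{p,q}\in L'^{\otimes p}\otimes L'^{\otimes q}$. In weights $<n$, $\bar\Delta$ is reduced deconcatenation. So the component of the condition in $L'^{\otimes i}\otimes L'^{\otimes j}\otimes L'^{\otimes l}$, with $i,j,l\ge1$, says $z_{i+j,l}=z_{i,j+l}$ as elements of $L'^{\otimes(i+j+l)}$. With $i=1$ this gives $z_{p,q}=z_{1,p+q-1}$ for all $p\ge2$, $q\ge1$. Hence $z=\bar\Delta\big(\sum_{m\ge2}z_{1,m-1}\big)$ with $z_{1,m-1}\in L'^{\otimes m}$. Injectivity: the component of $\bar\Delta$ from $L'^{\otimes m}$ to $L'\otimes L'^{\otimes(m-1)}$ is the identity.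

**Step 3: the splitting $A_n=L'_n\oplus C_n$.** This step completes the induction. For every $a\in A_n$, coassociativity says that $\bar\Delta a$ satisfies the condition of the claim. So $\bar\Delta(A_n)=\bar\Delta(C_n)$, and since $\bar\Delta|_{C_n}$ is injective,
$$A_n=L'_n\oplus C_n,\qquad L'_n:=\ker\bar\Delta\supset U_n .$$
Thus $A_n$ with its coproduct is the weight $n$ part of $T^c(L')$ with deconcatenation. The product of $\mathcal T$ in total weight $\le n$ is unital and associative, deconcatenation is multiplicative for it, and $X_{\le n}$ is the weight $\le n$ part of the free algebra $\mathcal T$. In the limit $L'$ is an $\mathcal M$-algebra containing $U$, and $(T^c(L'),*)$ is free on $U\oplus T^{\ge2}(L')$.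

**Step 4: for $L$, the generators generate.** Let $Y(L)=U\oplus T^{\ge2}(L)$ and let $\psi_L:T(Y(L))\to(T^c(L),*)$ be the induced algebra morphism. We show by induction on weight that $\psi_L$ is surjective. The image contains $U$ and $T^{\ge2}(L)$. The module $L$ is spanned by $U$ and the elements $M_{k,l}(a;b)$ with $a\in L^{\otimes k}$, $b\in L^{\otimes l}$, $k,l\ge1$; here $a$ and $b$ have smaller weight, so $a*b$ is in the image. By (2), $a*b-M_{k,l}(a;b)\in T^{\ge2}(L)$, which is in the image as well.

**Step 5: $L\cong L'$.** Let $f:L\to L'$ be the $\mathcal M$-morphism extending $\mathrm{id}_U$. Then $T^c(f)$ is an algebra morphism for $*$. Suppose $f$ is bijective in weights $<n$. Then $Y(L)\to Y(L')$ is bijective in weights $\le n$, since $T^{\ge2}(L)_n$ involves only $L_{<n}$. The two composites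
$$T(Y(L))_n\xrightarrow{\ \psi_L\ }T^c(L)_n\xrightarrow{T^c(f)}T^c(L')_n,\qquad T(Y(L))_n\cong T(Y(L'))_n\xrightarrow{\psi_{L'}}T^c(L')_n$$
are equal, and the second is bijective by Step 3. So $T^c(f)\psi_L$ is bijective in weight $n$; as $\psi_L$ is surjective, both $\psi_L$ and $T^c(f)$ are bijective in weight $n$. Since $T^c(f)$ preserves word length, $f$ is bijective in weight $n$. By induction $f$ and $\psi_L$ are isomorphisms. $\square$

The next lemma puts the operations $D_m$ back in. They satisfy no relations in $Q$ as a graded operad, so their values are simply new free generators.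

**Lemma 6.** Let $W$ be a free graded $k$-module placed in weight $1$ and $\Phi=Q(W)$. As an $\mathcal M$-algebra, $\Phi$ is free on $W\oplus Z$ with $Z=\bigoplus_{m\ge2}Z_{(m)}$, where $D_m:\Phi^{\otimes m}\to Z_{(m)}$ is bijective of degree $-1$. Each weight component of $\Phi$ is a (graded) free $k$-module.

*Proof.* **Step 1: the generators $Z$.** Forgetting the differential, a $Q$-algebra is an $\mathcal M$-algebra with arbitrary maps $D_m$, $m\ge2$, of degree $-1$. Define $\Phi'=\mathcal M(W\oplus Z')$ with $Z'=\bigoplus_{m\ge2}s^{-1}(\Phi'^{\otimes m})$. This is a legitimate recursion on weight, because the weight $n$ part of $Z'$ involves only $\Phi'_{<n}$. Let $D_m:\Phi'^{\otimes m}\to Z'$ be the tautological maps. A morphism from $\Phi'$ to a $Q$-algebra extending a given map on $W$ exists and is unique, by recursion on weight: on $Z'$ it is forced by the $D_m$, and $\mathcal M(-)$ is free. So $\Phi'$ has the universal property of $\Phi$.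

**Step 2: freeness over $k$.** Apply Lemma 5 with $U=W\oplus Z$. In weight $n$,
$$\Phi_n\oplus T^{\ge2}(\Phi)_n=T^c(\Phi)_n=U_n\oplus T^{\ge2}(\Phi)_n\oplus\mathrm{Dec}_n ,$$
where $\mathrm{Dec}_n$ is the span of the $*$-products of at least two generators from $U\oplus T^{\ge2}(\Phi)$. Dividing by $T^{\ge2}(\Phi)_n$ gives $\Phi_n\cong U_n\oplus\mathrm{Dec}_n$. Now $W$ is free, and $Z_n$ and $\mathrm{Dec}_n$ are built by tensor products and direct sums from components of lower weight. By induction $\Phi_n$ is free. $\square$

## 6. $T^c(\Phi)\simeq T(W)$ and Theorem B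

Let $\Phi=Q(W)$, $A=T^c(\Phi)$, $\bar A=T^{\ge1}(\Phi)$. Elements of $W\subset\Phi$ are primitive and $Dw=0$. So, giving $T(W)$ zero differential and the coproduct with $W$ primitive, the algebra morphism $\iota:T(W)\to(A,*)$ extending $W\subset A$ is a morphism of dg bialgebras.

**Lemma 7.** Let $W$ be graded free. Then $\iota$ is a quasi-isomorphism.

*Proof.* The idea is to pass to $*$-indecomposables: there, $D$ pairs the generators $T^{\ge2}(\Phi)$ with the generators $Z$, and only $W$ is left.

**Step 1: reduce to indecomposables.** $D$ is a derivation of $*$ preserving $\bar A$, so it preserves the powers $\bar A^{*r}$. By Lemmas 5 and 6, $A$ is free on $W\oplus Z\oplus T^{\ge2}(\Phi)$. Hence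
$$N:=\bar A/\bar A^{*2}\cong W\oplus Z\oplus T^{\ge2}(\Phi),\qquad \bar A^{*r}/\bar A^{*(r+1)}\cong N^{\otimes r}$$
as complexes, with the differential $\bar D$ induced on $N$.

**Step 2: compute $N$.** Let $P\subset N$ be the image of $T^{\ge2}(\Phi)$. For $y\in\Phi^{\otimes m}$ with $m\ge2$, the length-one component of $Dy$ is $D_m(y)\in Z_{(m)}$ by (1), and the rest of $Dy$ lies in $T^{\ge2}(\Phi)$. So $\bar Dy\in D_m(y)+P$. Since $\bigoplus_{m\ge2}D_m:T^{\ge2}(\Phi)\to Z$ is bijective, the map $W\oplus P\oplus P\to N$, $(w,p,p')\mapsto w+p+\bar Dp'$, is triangular with bijective diagonal. Therefore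
$$N=W\oplus P\oplus\bar DP,\qquad \bar D:P\to\bar DP\ \text{ bijective},\qquad \bar DW=0 .$$
We did not need to know $D$ on $Z$. The subcomplex $P\oplus\bar DP$ is contractible: set $h(\bar Dp)=p$ and $h|_P=0$; then $(h\bar D+\bar Dh)p=p$ and $(h\bar D+\bar Dh)\bar Dp=\bar Dp$. So $W\to N$, and hence $W^{\otimes r}\to N^{\otimes r}$ for every $r$, is a homotopy equivalence.

**Step 3: reassemble.** $\bar A^{*r}$ lives in weights $\ge r$, so in each weight the filtration by powers is finite. Filter $T(W)$ by $\bigoplus_{q\ge r}W^{\otimes q}$. Then $\iota$ is filtered and is a quasi-isomorphism on graded pieces, by Step 2 (and $k\to k$ for $r=0$). The five lemma gives the claim. $\square$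

**Lemma 8.** Let $W$ be graded free and bounded below. Then $\Omega(\iota):\Omega T(W)\to\Omega A$ is a quasi-isomorphism.

*Proof.* Filter both sides by cobar length, using the subcomplexes of length $\ge r$; in each weight this is finite. On graded pieces the map is the $r$-fold tensor power of $\iota:\overline{T(W)}\to\bar A$, up to a shift. To see that tensor powers remain quasi-isomorphisms over an arbitrary ring, we upgrade $\iota$. In each weight it is a quasi-isomorphism (Lemma 7) between complexes of free modules (Lemma 6). These are bounded below: an operation of arity $n$ in $Q$ is composed of at most $n-1$ generators, each of arity $\ge2$ and degree $\ge-1$, so $Q(n)$ lives in degrees $\ge-(n-1)$, and $W$ is bounded below. A quasi-isomorphism between bounded below complexes of free modules is a homotopy equivalence. Hence $\iota$ is a homotopy equivalence in each weight, and so are its tensor powers. The five lemma finishes the proof. $\square$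

**Proof of Theorem B.** Take $W=sV$, so $\Phi=Q(sV)=sF$. Lemma 7 is the first assertion. Lemmas 4 and 8 give $H(s^{-1}\Phi)\cong H(\Omega A)\cong H(\Omega T(sV))$. $\blacksquare$

## 7. The multilinear cobar homology of $T(W)$

Now $W=\bigoplus_{i=1}^nkw_i$ in degree $0$, and $T(W)$ has $W$ primitive. In this section products of elements of $T(W)$ are ordinary products. We compute $H(\Omega T(W))_{[n]}$ by choosing a basis of $T(W)$ in which the coproduct becomes combinatorial.

For $\emptyset\ne S\subset[n]$ with $m=\min S$, let $\mathcal B_S\subset T(W)_S$ consist of the $(|S|-1)!$ elements $[\dots[[w_m,w_{a_1}],w_{a_2}],\dots,w_{a_q}]$, where $(a_1,\dots,a_q)$ runs over the orderings of $S\setminus\{m\}$. They are primitive of degree $0$. By induction, expanding $[y,w_a]=yw_a-w_ay$ (where $a>m$),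
$$[\dots[w_m,w_{a_1}],\dots,w_{a_q}]=w_mw_{a_1}\cdots w_{a_q}+(\text{words beginning with a letter of index}>m). \tag{5}$$
For a set $\beta=\{b_1,\dots,b_p\}$ with $b_i\in\mathcal B_{S_i}$, where the $S_i$ partition $S$ and are numbered so that $\min S_1>\dots>\min S_p$, put $b_\beta=b_1b_2\cdots b_p\in T(W)_S$.

*Example.* For $S=\{1,2\}$ there are two sets: $\{w_2,w_1\}$ with $b_\beta=w_2w_1$, and $\{[w_1,w_2]\}$ with $b_\beta=w_1w_2-w_2w_1$.

**Lemma 9.** The elements $b_\beta$ form a basis of $T(W)_S$; there are $|S|!$ of them. Moreover
$$\Delta(b_\beta)=\sum_{\beta=\beta'\sqcup\beta''}b_{\beta'}\otimes b_{\beta''} . \tag{6}$$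

*Proof.* **Basis.** We show that the matrix from the $b_\beta$ to the words is unitriangular. Let $u_i$ be the word in $b_i$ beginning with $w_{\min S_i}$ and $u=u_1\cdots u_p$. A word occurring in $b_\beta$ has the form $v_1\cdots v_p$ with $v_i$ a word of multidegree $1_{S_i}$ occurring in $b_i$; since the lengths $|S_i|$ are fixed, the word determines the $v_i$. So $u$ occurs with coefficient $1$. If $v_1\cdots v_p\ne u$, look at the first $i$ with $v_i\ne u_i$: by (5), $v_i$ begins with a letter of index $>\min S_i$, so $v_1\cdots v_p$ is lexicographically larger than $u$. It remains to see that $\beta\mapsto u$ is a bijection onto the words of multidegree $1_S$. The left-to-right minima of $u$ are exactly the first letters of the $u_i$, since each $u_i$ begins with its minimum and the minima decrease. Conversely, cutting any word before each left-to-right minimum gives blocks that begin with their minimum and have decreasing minima; each block determines $S_i$ and the ordering, hence $b_i$.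

**Coproduct.** The $b_i$ are primitive of degree $0$, so $\Delta(b_\beta)=\prod_i(b_i\otimes1+1\otimes b_i)$ with factors in the order $i=1,\dots,p$. Expanding gives (6), the order by decreasing minima being inherited by $\beta'$ and $\beta''$. $\square$

By Lemma 9, $(\Omega T(W))_{[n]}$ has the basis $[b_{\beta_1}|\cdots|b_{\beta_r}]$, where the supports of the $\beta_i$ partition $[n]$. By (6) the differential keeps the union $\beta=\beta_1\sqcup\dots\sqcup\beta_r$ fixed. Hence
$$(\Omega T(W))_{[n]}=\bigoplus_\beta\Omega_\beta ,$$
over the $n!$ sets $\beta$ for $S=[n]$. Here $\Omega_\beta$ has as basis the ordered partitions $(\beta_1|\cdots|\beta_r)$ of the set $\beta$ into nonempty blocks. Its differential is the sum, with signs depending only on the position of the block, over all ways to split one block into two consecutive nonempty blocks. We define $\Omega_\beta$ in the same way for any finite set $\beta=\{b_1,\dots,b_p\}$.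

For $p=2$ the basis is $(b_1b_2)$, $(b_1|b_2)$, $(b_2|b_1)$, with $d(b_1b_2)=-(b_1|b_2)-(b_2|b_1)$; the homology is free of rank one on $(b_1|b_2)$.

**Lemma 10.** $H(\Omega_\beta)$ is free of rank one, generated by the class of $[b_1|b_2|\cdots|b_p]$.

*Proof.* Induction on $p$, with $\Omega_\emptyset:=k$. The idea is to push $b=b_p$ to the far right, alone in its block. For a basis element let $j$ be the number of elements of $\beta$ in blocks preceding the block that contains $b$. Splitting a block never decreases $j$, so the spans $F^{\ge j}$ are subcomplexes. The last one, $F^{\ge p-1}$, is spanned by the elements $(\beta_1|\cdots|\beta_{r-1}|\{b\})$; appending $|b]$ identifies it with $\Omega_{\beta\setminus b}$ up to a shift, since signs depend only on the position of the split block.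

For $j<p-1$ let $X=F^{\ge j}/F^{\ge j+1}$. Let $X^1$ be the span of the elements in which $\{b\}$ is a block, and $X^0$ the span of those with a block $\{b\}\cup\gamma$, $\gamma\ne\emptyset$. In $X$ the block $\{b\}\cup\gamma$ can only be split as $\{b\}\cup\gamma'\,|\,\gamma''$ with $\gamma''\ne\emptyset$, since putting $b$ on the right would increase $j$. So $X^1$ is a subcomplex, and the component $X^0\to X^1$ is
$$(\cdots|\{b\}\cup\gamma|\cdots)\longmapsto\pm(\cdots|\{b\}|\gamma|\cdots).$$
It is bijective: in $X^1$ a block follows $\{b\}$, because $p-1-j>0$ elements of $\beta$ lie after it, and merging the two blocks is the inverse up to sign. By Lemma 3, $H(X)=0$. Thus $F^{\ge p-1}\to\Omega_\beta$ is a quasi-isomorphism, and the induction hypothesis for $\beta\setminus b$ gives the claim. $\square$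

## 8. Proof of Theorem A

Let $n\ge1$, $W=\bigoplus_{i=1}^nkw_i$ in degree $0$, $\Phi=Q(W)$, $A=T^c(\Phi)$, so that $\Phi_{[n]}\cong Q(n)$.

**Step 1: a basis of $H(Q(n))$.** This step translates the cobar classes back into operations. By Lemmas 4, 8 and 10,
$$H(s^{-1}\Phi)_{[n]}\cong H(\Omega A)_{[n]}\cong H(\Omega T(W))_{[n]}$$
is free of rank $n!$, and $H(\Omega A)_{[n]}$ has as basis the classes of $[\iota b_1|\cdots|\iota b_p]$, one for each $\beta$. Each $\iota b_i$ is an iterated $*$-commutator of letters $w$. By Section 3 it lies in $\Phi$, is a $D_1$-cycle, and equals the iterated bracket $\{\cdots\{w_m,w_{a_1}\},\dots,w_{a_q}\}$.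

For $D_1$-cycles $f,g\in\Phi$ we have $\bar\Delta(fg)=f\otimes g$ and $D(fg)=\nu(f,g)$, so
$$d[fg]=-[\nu(f,g)]-(-1)^{|f|}[f|g] . \tag{7}$$
Hence $[f|g]$ is homologous to $-(-1)^{|f|}[\nu(f,g)]$. Moreover $D_1\nu(f,g)=D^2(fg)=0$, so $\nu(f,g)$ is again a $D_1$-cycle. Since $[h]$ is a cycle of $\Omega A$ for every $D_1$-cycle $h$, and $\Omega A$ is a dg algebra under concatenation, we may apply (7) to the first two blocks again and again. So $[\iota b_1|\cdots|\iota b_p]$ is homologous to $\pm j\big(s^{-1}\nu(\cdots\nu(\nu(\iota b_1,\iota b_2),\iota b_3)\cdots,\iota b_p)\big)$. As $j$ is a quasi-isomorphism, we obtain: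

**Proposition 11.** $H(Q(n))$ is free over $k$ of rank $n!$, with basis the classes of $\nu(\cdots\nu(b_1,b_2)\cdots,b_p)$. Here $\{S_i\}$ runs over the partitions of $[n]$, numbered with $\min S_1>\cdots>\min S_p$, and $b_i$ runs over the left-normed brackets on $S_i$ beginning with $w_{\min S_i}$.

For $n=2$ the basis is $\nu(w_2,w_1)$ and $\{w_1,w_2\}$, in agreement with Proposition 1.

**Step 2: the corresponding elements span $R(n)$.** This step bounds $R(n)$ from above. Work in $R(W)_{[n]}\cong R(n)$.

*Leibniz.* Let $\mathcal S\subset R(W)$ be the span of the $\nu$-monomials in iterated brackets of the $w_i$. It is closed under $\nu$. It is closed under $\{\,,\}$, by induction on the total number of $\nu$'s in the two arguments: if there are none, the bracket is an iterated bracket; otherwise, using antisymmetry (R3), we may assume that the second argument is $\nu(y',y'')$, and (R4) rewrites the bracket through $\{x,y'\}$ and $\{x,y''\}$, which contain fewer $\nu$'s. So $\mathcal S=R(W)$.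

*Reordering $\nu$.* By (R1) and (R2), a $\nu$-monomial equals, up to sign, the left-normed $\nu$-monomial in the same brackets in any prescribed order.

*Left-norming brackets.* We show that iterated brackets on $S$ are spanned by the left-normed ones beginning with $w_m$, $m=\min S$. By antisymmetry such a bracket is, up to sign, $w_m$ or $\{x,y\}$ with $w_m$ occurring in $x$. By induction on $|S|$ we may take $x$ left-normed beginning with $w_m$. Now induct on the size of $y$. If $y$ is a letter we are done. If $y=\{y',y''\}$, the Jacobi identity gives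
$$\{x,\{y',y''\}\}=\{\{x,y'\},y''\}-\{\{x,y''\},y'\}$$
(all brackets have degree $0$, so no signs arise). By induction $\{x,y'\}$ and $\{x,y''\}$ are combinations of left-normed brackets beginning with $w_m$, and then so are the two terms on the right, since $y''$ and $y'$ are smaller than $y$.

So the $n!$ elements $\nu(\cdots\nu(b_1,b_2)\cdots,b_p)$ of Proposition 11, read in $R(W)_{[n]}$, span $R(n)$.

**Step 3: comparison.** By Proposition 2, $\varphi_n:R(n)\to H(Q(n))$ sends these $n!$ spanning elements to the basis of Proposition 11. Hence they are linearly independent, so a basis of $R(n)$, and $\varphi_n$ is an isomorphism for every $n\ge1$. In arity $0$ both sides vanish. Since $\varphi$ is an operad morphism, $R\cong H(Q)$; desuspending, $e_2\cong H_\bullet(B_\infty)$, with generators going where Theorem A says.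

**Step 4: degrees.** A basis element with $p$ blocks contains $p-1$ symbols $\nu$, so it has degree $1-p$ in $Q(n)$, hence degree $n-p$ in $B_\infty(n)$. So $\operatorname{rank}H_i(B_\infty(n))=\sum\prod_l(|S_l|-1)!$, summed over the partitions of $[n]$ into $n-i$ blocks. This is the number of permutations of $[n]$ with $n-i$ cycles. From $\prod_{j=0}^{n-1}(x+j)=\sum_cN_cx^c$, where $N_c$ counts the permutations with $c$ cycles, substituting $x=1/t$ and multiplying by $t^n$ shows that this number is the coefficient of $t^i$ in $\prod_{j=1}^{n-1}(1+jt)$. $\blacksquare$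

For $n=3$ the polynomial is $1+3t+2t^2$: of the ranks $12,30,18$ of $Q(3)$ in degrees $-2,-1,0$, the ranks $1,3,2$ survive.

## 9. Rigidity of $e_2$ and Corollary C

**Endomorphisms of $e_2$.** The operad $e_2$ is generated by $e_2(2)$, with $e_2(2)_0=k\mu$ and $e_2(2)_1=k\lambda$. So a graded endomorphism is determined by $\mu\mapsto\alpha\mu$, $\lambda\mapsto\beta\lambda$. Every $(\alpha,\beta)\in k^2$ occurs, because the relations of $e_2$ are homogeneous in $\mu$ and in $\lambda$ separately. Such an endomorphism is an automorphism if and only if it is bijective in arity $2$, that is, $\alpha,\beta\in k^\times$; the inverse is then given by $(\alpha^{-1},\beta^{-1})$.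

**Part 3.** Two isomorphisms $e_2\cong H_\bullet(B_\infty)$ differ by an automorphism of $e_2$. One isomorphism exists by Theorem A, so the description of automorphisms proves the claim.

**Part 2.** Let $f:B_\infty\to P$ be a morphism with $H_\bullet(P)\cong e_2$ and with $H_\bullet(f)$ an isomorphism in arity $2$. The composite
$$e_2\xrightarrow{\ \varphi\ }H_\bullet(B_\infty)\xrightarrow{H_\bullet(f)}H_\bullet(P)\cong e_2$$
is an endomorphism of $e_2$ that is bijective in arity $2$, hence an automorphism. As $\varphi$ is an isomorphism, so is $H_\bullet(f)$.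

**Part 1.** This is the case $P=e_2$ of part 2; the converse is trivial. Tamarkin's morphism is an isomorphism on $H_\bullet$ in arity $2$ by the result quoted in Section 2. So over a field of characteristic $0$ it is a quasi-isomorphism from $B_\infty$ to $e_2\cong H_\bullet(B_\infty)$, and $B_\infty$ is formal. $\blacksquare$
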